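\title{Global small data solutions of the three-dimensional semilinear Euler--Poisson--Darboux equation above the critical exponent}

\begin{abstract}
We consider the equation $\partial_t^2u-\Delta u+\frac{\mu}{t}\partial_tu=|u|^p$ for $t\ge1$, $x\in\mathbb R^3$, with small, smooth, compactly supported data. We prove that a global solution exists for every $\mu>0$ and every $p>\max\{p_s(3+\mu),\frac53\}$, where $p_s$ is the Strauss exponent, with no symmetry assumption on the data. The proof is a contraction argument in a weighted $L^\infty$ space. It rests on an explicit Duhamel formula whose kernel is a positive measure on the light cone plus a tail given by a Legendre function; with a radial weight, every estimate becomes a radial integral. The same estimates give pointwise decay rates, which are optimal for $\mu>2$, and lower bounds for the lifespan at and below the critical exponent.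
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The equation and the question}

We study the Cauchy problem
\begin{equation}\label{eq:epd}
\begin{cases}
\square u+\dfrac{\mu}{t}\,\partial_tu=|u|^p, & t\ge1,\ x\in\mathbb R^3,\\[1ex]
(u,\partial_tu)(1,x)=\varepsilon\,(u_0,u_1)(x),
\end{cases}
\end{equation}
for a real-valued function $u$. Here $\square=\partial_t^2-\Delta$, $\mu>0$, $p>1$, the functions $u_0,u_1\in C_0^\infty(\mathbb R^3)$ are supported in the unit ball $B(0,1)$, and $\varepsilon>0$ is small. Under the dilation $(t,x)\mapsto(\lambda t,\lambda x)$ the damping term $\frac\mu t\partial_t$ scales exactly like $\square$. It is therefore neither negligible nor dominant for large times, and the size of $\mu$ changes the decay of solutions.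

The nonlinearity $|u|^p$ has limited smoothness at $u=0$, so we work with continuous solutions. The following identity results from multiplying \eqref{eq:epd} by $\varphi$ and integrating by parts. Functions in $C_c^\infty([1,S)\times\mathbb R^3)$ need not vanish at $t=1$.

\begin{definition}\label{def:weak}
Let $1<S\le\infty$. A \emph{weak solution} of \eqref{eq:epd} on $[1,S)$ is a continuous function $u$ on $[1,S)\times\mathbb R^3$ such that, for all $\varphi\in C_c^\infty([1,S)\times\mathbb R^3)$,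
\[
\iint u\Bigl(\varphi_{tt}-\Delta\varphi-\mu\,\partial_t\frac{\varphi}{t}\Bigr)dx\,dt=\iint|u|^p\varphi\,dx\,dt+\varepsilon\int\bigl[(u_1+\mu u_0)\varphi(1,x)-u_0\varphi_t(1,x)\bigr]dx .
\]
It is \emph{global} if $S=\infty$. We say that \emph{small data global existence} holds for $(\mu,p)$ if for every pair $(u_0,u_1)$ as above there is $\varepsilon_0>0$ such that \eqref{eq:epd} has a global weak solution for all $0<\varepsilon<\varepsilon_0$.
\end{definition}

For $z>1$ the Strauss exponent $p_s(z)$ is the positive root of $(z-1)p^2-(z+1)p-2=0$. For an integer $n\ge2$ the Fujita exponent is $p_f(n)=1+\frac2n$, and $p_{crit}(n,\mu)=\max\{p_s(n+\mu),p_f(n)\}$. For $n=3$ put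
\begin{equation}\label{eq:gamma}
\gamma=\gamma(\mu,p)=2+(\mu+4)p-(\mu+2)p^2 .
\end{equation}
Then $\gamma>0$ for $0<p<p_s(3+\mu)$ and $\gamma<0$ for $p>p_s(3+\mu)$. Since $\gamma(\mu,\frac53)=\frac{28-10\mu}{9}$,
\begin{equation}\label{eq:pcrit}
p_{crit}(3,\mu)=
\begin{cases}
p_s(3+\mu)=\dfrac{\mu+4+\sqrt{\mu^2+16\mu+32}}{2(\mu+2)}>\dfrac53, & 0<\mu<\frac{14}5,\\[2ex]
\dfrac53, & \mu\ge\frac{14}5 .
\end{cases}
\end{equation}

Li, Xin and Yin \cite{LXY} quote two results from the literature.
\begin{itemize}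
\item[(B)] For $n\ge2$ and $1<p\le p_{crit}(n,\mu)$ there are data $(u_0,u_1)$ for which the solution of the $n$-dimensional analogue of \eqref{eq:epd} blows up in finite time for every small $\varepsilon>0$.
\item[(G)] For $\mu\ge\frac{14}5$ and $p>\max\{\frac53,1+\frac2\mu\}$, small data global existence holds for \eqref{eq:epd}.
\end{itemize}
They ask whether small data global existence holds in the whole range left by (B), that is,
\begin{itemize}
\item[(A1)] for $\mu\ge\frac{14}5$ and $p>\frac53$,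
\item[(A2)] for $0<\mu<\frac{14}5$ and $p>p_s(3+\mu)$,
\end{itemize}
and they report a solution of (A1) for radially symmetric data; (G) covers (A1) when $\mu\ge3$. This paper contains a complete and self-contained proof of (A1) and (A2) for arbitrary data. We do not use (G), and we use (B) only in Corollary~\ref{cor:class}.

\subsection{Where the two exponents come from}\label{sec:heur}

The discussion in this subsection is heuristic and is not used later. A solution of the linear equation has two parts, a thin shell near the light cone $|x|=t$ and a profile that fills the ball $|x|<t$. Each part imposes a condition on $p$.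

\emph{The shell.} The function $v=t^{\mu/2}u$ solves an undamped wave equation with a potential proportional to $t^{-2}$, and near the cone it decays like $t^{-1}$, as free waves in $\mathbb R^3$ do. So $u$ decays like $t^{-d}$ with $d=1+\frac\mu2=\frac{z-1}2$ and $z=3+\mu$. For integer $z$ this is the decay rate of free waves in $z$ space dimensions, which suggests the exponent $p_s(3+\mu)$. In terms of $d$, the condition $p>p_s(z)$ reads $p\,(d(p-1)-1)>1$. Section~\ref{sec:mu2} shows how this inequality arises.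

\emph{The interior.} Let $I(t)=\int u\,dx$. For the linear equation $(t^\mu I')'=0$, so for $\mu>1$ the mass $I$ tends to a constant. It is spread over a ball of radius $t$, and $u$ has average size $t^{-3}$. For the nonlinear equation, H\"older's inequality on that ball gives $(t^\mu I')'\ge c\,t^{\mu-3(p-1)}|I|^p$. If $\mu>1$, $p\le\frac53$, $I'(1)\ge0$ and $I\ge c>0$, then $I'\ge c\,t^{4-3p}$ for $t\ge2$, which is not integrable: the mass cannot stay bounded, and the nonlinearity is not a small perturbation. This is the Fujita condition $p>\frac53$; see Section~\ref{sec:mu4}.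

One guesses that global existence holds as soon as both conditions hold. Increasing $\mu$ weakens the first and leaves the second unchanged, and by \eqref{eq:pcrit} they exchange roles at $\mu=\frac{14}5$.

\subsection{Results}

Throughout, $r=|x|$ and $T=t-r$, and
\begin{equation}\label{eq:params}
a=1+(p-1)\Bigl(1+\frac\mu2\Bigr),\qquad
\kappa_*=\frac32-\frac{|\mu-1|}2=\begin{cases}1+\frac\mu2,&\mu\le1,\\[0.5ex] 2-\frac\mu2,&\mu\ge1.\end{cases}
\end{equation}
The number $a$ is the rate at which the source in the equation for $v=t^{\mu/2}u$ decays along the cone. The number $\kappa_*$ is the rate at which linear solutions decay in $T$: for $\mu\ne1$ they are bounded by $C\varepsilon t^{-1-\mu/2}(1+T)^{-\kappa_*}$ (Lemma~\ref{lem:free}), which at $x=0$ is $C\varepsilon t^{-3}$ when $\mu>1$. Two identities tie $a$ to the two exponents: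
\begin{equation}\label{eq:ident}
p(a-2)-1=-\frac\gamma2,\qquad a+(p-1)\Bigl(2-\frac\mu2\Bigr)=3p-2 .
\end{equation}

\begin{theorem}\label{thm:main}
Let $\mu>0$, $p>p_{crit}(3,\mu)$, and let $u_0,u_1\in C_0^\infty(\mathbb R^3)$ be supported in $B(0,1)$. There is $\varepsilon_0>0$ such that for $0<\varepsilon<\varepsilon_0$ problem \eqref{eq:epd} has a global weak solution $u$, which also solves the Duhamel integral equation \eqref{eq:duhamel}, is supported in $|x|\le t$, and satisfies
\begin{equation}\label{eq:decay}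
|u(t,x)|\le C\varepsilon\,t^{-1-\mu/2}(1+t-|x|)^{-q}\qquad(|x|\le t).
\end{equation}
Here $q=2-\frac\mu2$ if $\mu\ge\frac{14}5$. If $0<\mu<\frac{14}5$, the interval $\bigl(\frac1p,\min(\kappa_*,a-2)\bigr)$ is nonempty and $q$ may be any number in it. The solution is unique among weak solutions. In particular, {\rm(A1)} and {\rm(A2)} hold.
\end{theorem}

The solution also attains its data pointwise; see Proposition~\ref{prop:contr}. If $1<p\le p_{crit}(3,\mu)$, then (B) provides data without global solutions, so Theorem~\ref{thm:main} gives the following classification.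

\begin{corollary}\label{cor:class}
Given {\rm(B)}, for every $\mu>0$ small data global existence holds for \eqref{eq:epd} if and only if $p>p_{crit}(3,\mu)$.
\end{corollary}

\begin{theorem}\label{thm:compl}
Let $\mu$, $p$, $u_0$, $u_1$ be as in Theorem~\ref{thm:main}.
\begin{itemize}
\item[(a)] Theorem~\ref{thm:main} holds with $|u|^p$ replaced by $f(u)$, for any $f:[-1,1]\to\mathbb R$ with $f(0)=0$ and
\begin{equation}\label{eq:lip}
|f(\xi)-f(\xi')|\le K|\xi-\xi'|\,(|\xi|+|\xi'|)^{p-1}\qquad(\xi,\xi'\in[-1,1]);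
\end{equation}
uniqueness then holds among weak solutions with $|u|\le1$.
\item[(b)] If $\mu\ne1$ and $\kappa_*\ne a-2$, one may take $q=q_*:=\min(\kappa_*,a-2)$ in \eqref{eq:decay}.
\item[(c)] If $\mu>2$, $u_0=0$ and $0\le u_1\not\equiv0$, then the solution of \eqref{eq:epd} in Theorem~\ref{thm:main} satisfies
\[
u(t,x)\ge c\,t^{-1-\mu/2}\bigl[\varepsilon(1+T)^{-\kappa_*}+\varepsilon^p(1+T)^{-(a-2)}\bigr]\qquad\text{for }T\ge8,
\]
so the exponent $q_*$ cannot be improved.
\end{itemize}
\end{theorem}

At and below the critical exponent the same estimates bound the time of existence from below. We do not claim that these bounds are sharp.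

\begin{theorem}\label{thm:life}
Let $\mu>0$ and let $u_0,u_1$ be as in Theorem~\ref{thm:main}. For small $\varepsilon$, problem \eqref{eq:epd} has a weak solution on $[1,S_\varepsilon)$ in the following cases.
\begin{itemize}
\item[(a)] \emph{Strauss type.} If $1+\frac2{\mu+2}<p\le p_s(3+\mu)$ and $p\kappa_*>1$, then $S_\varepsilon\ge c\,\varepsilon^{-2p(p-1)/\gamma}$ when $p<p_s(3+\mu)$, and $S_\varepsilon\ge\exp(c\,\varepsilon^{-p(p-1)})$ when $p=p_s(3+\mu)$.
\item[(b)] \emph{Fujita type.} If $\mu>1$, $1+\frac2{\mu+2}<p\le\frac53$ and $p(2-\frac\mu2)<1$, then $S_\varepsilon\ge c\,\varepsilon^{-(p-1)/(5-3p)}$ when $p<\frac53$, and $S_\varepsilon\ge\exp(c\,\varepsilon^{-2/3})$ when $p=\frac53$.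
\end{itemize}
\end{theorem}

\subsection{The method}

We use F.~John's weighted $L^\infty$ method. One writes the problem as an integral equation $v=v^0+LG_v$, assumes a pointwise bound $|v|\le\delta\,t^{-1}(1+T)^{-q}$, and shows that $L$ maps the resulting bound for the source $G_v$ back to the same weight. Two facts make this work without symmetry. The kernel of $L$ is explicit and depends only on $t$, $s$ and $|x-y|$. And the estimates are not lost when the kernel is replaced by its absolute value, so that $G_v$ enters only through a majorant, which is radial because the weight is.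

Section~\ref{sec:models} carries this out for $\mu=2$ and $\mu=4$, where the kernel is elementary and the two exponents appear separately. Section~\ref{sec:kernel} constructs $L$ for general $\mu$, and Section~\ref{sec:est} proves the main estimate. Sections~\ref{sec:global}, \ref{sec:lower} and \ref{sec:life} prove the theorems. The letters $C,c$ denote positive constants that do not depend on $\varepsilon,t,x$ or on the final time $S$ unless this is indicated, and $A\sim B$ means $cB\le A\le CB$.

\section{The cone estimate and two model cases}\label{sec:models}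

\subsection{Removing the damping}

We treat $f(u)=|u|^p$ and the nonlinearities of Theorem~\ref{thm:compl}(a) together. The function $|\xi|^p$ satisfies \eqref{eq:lip} with $K=p$ for all real $\xi,\xi'$, by the mean value theorem. In both cases $f$ is continuous and $|f(\xi)|\le K|\xi|^p$. Put
\[
m=\frac{\mu(2-\mu)}4,\qquad \square_m=\square+\frac m{t^2},\qquad G_v=t^{\mu/2}f(t^{-\mu/2}v),\qquad v_1=u_1+\frac\mu2u_0 .
\]
For $f=|\cdot|^p$ we have $G_v=t^{-\mu(p-1)/2}|v|^p$.

\begin{lemma}\label{lem:red}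
A continuous function $u$ is a weak solution on $[1,S)$ of \eqref{eq:epd} with nonlinearity $f$ if and only if $v=t^{\mu/2}u$ satisfies, for all $\psi\in C_c^\infty([1,S)\times\mathbb R^3)$,
\begin{equation}\label{eq:weakv}
\iint v\,\square_m\psi\,dx\,dt=\iint G_v\psi\,dx\,dt+\varepsilon\int\bigl[v_1\psi(1,x)-u_0\psi_t(1,x)\bigr]dx .
\end{equation}
This is the weak form of $\square_mv=G_v$, $v(1)=\varepsilon u_0$, $v_t(1)=\varepsilon v_1$.
\end{lemma}

\begin{proof}
Let $k=\frac\mu2$, so that $m=k(1-k)$. The map $\psi\mapsto\varphi=t^k\psi$ is a bijection of the space of test functions, and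
\begin{align*}
\varphi_{tt}-\mu\,\partial_t\frac\varphi t&=\bigl[t^k\psi_{tt}+2kt^{k-1}\psi_t+k(k-1)t^{k-2}\psi\bigr]-\bigl[2kt^{k-1}\psi_t+2k(k-1)t^{k-2}\psi\bigr]\\
&=t^k\bigl(\psi_{tt}+mt^{-2}\psi\bigr).
\end{align*}
Moreover $f(u)\varphi=G_v\psi$. Since $\varphi(1)=\psi(1)$ and $\varphi_t(1)=\psi_t(1)+k\psi(1)$, we have $(u_1+\mu u_0)\varphi(1)-u_0\varphi_t(1)=v_1\psi(1)-u_0\psi_t(1)$.
\end{proof}

\subsection{Weights and the cone term}

For real $a,b$ define the radial majorant
\[
g_{a,b}(s,y)=s^{-a}(1+s-|y|)^{-b}\,\mathbf 1_{|y|\le s},\qquad s\ge1 .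
\]
If $v$ vanishes for $|x|>t$ and $|v|\le\delta t^{-1}(1+T)^{-q}$, then $|G_v|\le K\delta^pg_{a,pq}$ with $a$ as in \eqref{eq:params}, because $p+\frac\mu2(p-1)=a$. The integral of the weight across the cone is measured by
\[
\theta_b=\max(0,1-b),\qquad \vartheta_b(\xi)=\begin{cases}(1+\xi)^{\theta_b},&b\ne1,\\ \log(2+\xi),&b=1,\end{cases}\qquad\xi\ge0 .
\]
The function $\vartheta_b$ is nondecreasing, equals $1$ when $b>1$, and satisfies
\begin{equation}\label{eq:vartheta}
\int_0^\xi(1+\beta)^{-b}d\beta\le C\vartheta_b(\xi),\qquad (1+\xi)^{\theta_b}\le C\vartheta_b(\xi),\qquad \vartheta_b(2\xi+2)\le C\vartheta_b(\xi).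
\end{equation}
The last bound follows from $3+2\xi\le3(1+\xi)$ and $\log(4+2\xi)\le2\log(2+\xi)$.

The Duhamel operator of the free wave equation in $\mathbb R^3$, given by Kirchhoff's formula, is
\[
L_0G(t,x)=\int_1^t\frac1{4\pi(t-s)}\int_{|x-y|=t-s}G(s,y)\,dS_y\,ds .
\]
It is a positive operator. For a radial function $g(|y|)\ge0$ and $r=|x|>0$,
\begin{equation}\label{eq:radial}
\int_{|x-y|=\rho}g(|y|)\,dS_y=\frac{2\pi\rho}r\int_{|r-\rho|}^{r+\rho}\lambda g(\lambda)\,d\lambda .
\end{equation}
Indeed, if $\omega$ is the angle between $y-x$ and $x$, then $\lambda^2=|y|^2=r^2+\rho^2+2r\rho\cos\omega$, so $\lambda\,|d\lambda|=r\rho\sin\omega\,d\omega$, while the integration over circles of latitude gives the measure $2\pi\rho^2\sin\omega\,d\omega$. Apply \eqref{eq:radial} with $\rho=t-s$ and pass to the characteristic coordinates $\alpha=s+\lambda$, $\beta=s-\lambda$, in which $d\lambda\,ds=\frac12d\alpha\,d\beta$. The conditions $|r-t+s|\le\lambda\le r+t-s$ become $\alpha\ge T$, $\beta\le T$, $\alpha\le t+r$,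 and these imply $s\le t$. Hence, for $g=g(s,|y|)\ge0$,
\begin{equation}\label{eq:L0rad}
L_0g(t,x)=\frac1{4r}\iint_{\mathcal D}\lambda\,g(s,\lambda)\,d\alpha\,d\beta,\qquad \mathcal D=\{T\le\alpha\le t+r,\ \beta\le T,\ s\ge1\}.
\end{equation}

\begin{lemma}[Cone estimate]\label{lem:cone}
Let $a>2$ and $b\in\mathbb R$. For $0<|x|\le t$,
\[
L_0g_{a,b}(t,x)\le Ct^{-1}(1+T)^{2-a}\vartheta_b(T).
\]
\end{lemma}

\begin{proof}
On the support of $g_{a,b}$ we have $\lambda\le s$, that is $\beta\ge0$ and $\alpha\le2s$. With $s\ge1$ this gives $1+\alpha\le3s$, so $\lambda s^{-a}\le s^{1-a}\le C(1+\alpha)^{1-a}$. The integral \eqref{eq:L0rad} now factors, and by \eqref{eq:vartheta}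
\[
L_0g_{a,b}(t,x)\le\frac Cr\int_T^{t+r}(1+\alpha)^{1-a}d\alpha\int_0^T(1+\beta)^{-b}d\beta\le\frac{C\vartheta_b(T)}r\int_T^{t+r}(1+\alpha)^{1-a}d\alpha .
\]
If $r\ge t/2$, then $1/r\le2/t$, and the last integral is at most $(1+T)^{2-a}/(a-2)$. If $r<t/2$, the interval has length $2r$, so the bound is $C(1+T)^{1-a}\vartheta_b(T)$, and $(1+T)^{-1}\le2/t$ because $T>t/2$.
\end{proof}

The hypothesis $a>2$ is used when $r\ge t/2$. If $a\le2$, the $\alpha$-integral is unbounded as $t\to\infty$ with $T$ fixed.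

\subsection{The case $\mu=2$ and the Strauss exponent}\label{sec:mu2}

For $\mu=2$ we have $m=0$, and $v=tu$ solves $\square v=t^{1-p}|v|^p$. The integral equation is $v=v^0+L_0G_v$, where $v^0$ is a free wave. By Kirchhoff's formula $v^0$ is $O(\varepsilon t^{-1})$ and is supported in the shell $0\le T\le2$, so $|v^0|\le C\varepsilon t^{-1}(1+T)^{-q}$ for every $q$. Suppose that $|v|\le\delta t^{-1}(1+T)^{-q}$, with no symmetry. By positivity and Lemma~\ref{lem:cone}, for $a=2p-1>2$,
\[
|L_0G_v|\le\delta^pL_0g_{a,pq}\le C\delta^pt^{-1}(1+T)^{2-a}\vartheta_{pq}(T).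
\]
The weight is recovered if $(1+T)^{2-a}\vartheta_{pq}(T)\le C(1+T)^{-q}$. If $pq>1$, this means $q\le a-2$, and such a $q$ exists if and only if $p(a-2)>1$. Other choices of $q$ do not help. For $pq=1$ we need $\frac1p<a-2$. For $pq<1$ we need $(p-1)q\ge3-a$, which is compatible with $q<\frac1p$ only if $\frac{p-1}p>3-a$, that is again $p(a-2)>1$. By \eqref{eq:ident} this is the condition $p>p_s(3+\mu)$, here $p>p_s(5)=\frac{3+\sqrt{17}}4$. For such $p$ and $\frac1p<q\le a-2$, the map $v\mapsto v^0+L_0G_v$ preserves a ball of radius comparable to $\varepsilon$ in the weighted norm, and Proposition~\ref{prop:contr} turns this into a global solution.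

\subsection{The case $\mu=4$ and the Fujita exponent}\label{sec:mu4}

For $\mu=4$ we have $m=-2$, $a=3p-2$, $\kappa_*=0$. The kernel now has a tail inside the cone. Proposition~\ref{prop:L} below shows that the Duhamel operator of $\square-2t^{-2}$ is
\[
LG=L_0G+\frac1{4\pi t}\int_1^t\frac1s\int_{|x-y|<t-s}G(s,y)\,dy\,ds .
\]
When $u_0=0$, Lemma~\ref{lem:W} gives the free solution exactly in the interior: $v^0=\frac\varepsilon{4\pi t}\int u_1dy$ for $T\ge2$. Thus $u=t^{-2}v^0$ is constant in $x$ there and of size $t^{-3}$, which is the profile of Section~\ref{sec:heur}. No weight with $q>0$ is possible, and we take $q=0$. Let $p>\frac53$, so $a>3$, and let $|G|\le g_{a,0}$. Lemma~\ref{lem:cone} with $b=0$ gives $|L_0G|\le Ct^{-1}(1+T)^{3-a}\le Ct^{-1}$. In the tail we integrate over the whole support $|y|\le s$ and obtain the bound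
\[
\frac1{4\pi t}\int_1^t\frac1s\cdot\frac{4\pi}3s^3\cdot s^{-a}\,ds=\frac1{3t}\int_1^ts^{4-3p}ds\le\frac1{3(3p-5)\,t}.
\]
So $|LG|\le Ct^{-1}$, the weight is recovered, and $|u|\le C\varepsilon t^{-3}$ globally. For $p<\frac53$ the integral grows like $t^{5-3p}$, and for $p=\frac53$ like $\log t$. These are the losses behind Theorem~\ref{thm:life}(b).

For general $\mu$ two things remain to be done: to find the tail of the kernel, and to estimate it when it is not constant in $y$.

\section{The Duhamel formula}\label{sec:kernel}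

\subsection{Reduction to one space dimension}

For a function $h$ on $\mathbb R^3$ let $M(x,\rho)=\frac1{4\pi}\int_{S^2}h(x+\rho\omega)\,d\omega$ be its spherical mean, which is even in $\rho\in\mathbb R$. For smooth $h$, Darboux's equation states that $\Delta_xM=M_{\rho\rho}+\frac2\rho M_\rho$, that is $\Delta_x(\rho M)=(\rho M)_{\rho\rho}$; this is where the dimension three enters. Put $Q=\partial_\rho(\rho M)$. Then
\begin{equation}\label{eq:Q}
Q\ \text{is smooth and even in }\rho,\qquad Q(x,0)=h(x),\qquad\Delta_xQ=Q_{\rho\rho}.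
\end{equation}
Kirchhoff's solution of $\square W=0$ with data $(0,h)$ at time $s$ is $\rho M|_{\rho=t-s}=\int_0^{t-s}Q\,d\rho$. Since $\Delta_x$ acts on $Q$ as $\partial_\rho^2$, for $m\ne0$ we try $W=\int_0^{t-s}R(t,s,\rho)Q\,d\rho$, where $R$ is the Riemann function of the one-dimensional problem: $R_{tt}-R_{\rho\rho}+mt^{-2}R=0$ and $R=1$ on $\rho=t-s$. This problem is invariant under dilations of $(t,s,\rho)$, so we look for $R$ as a function of a dilation invariant that is constant on the cone, namely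
\[
\zeta=\frac{t^2+s^2-\rho^2}{2ts},
\]
which equals $1$ for $\rho=t-s$ and is at least $1$ for $0\le\rho\le t-s$. We have $\zeta_t=\frac1s-\frac\zeta t$, $\zeta_{tt}=-\frac1{ts}+\frac{2\zeta}{t^2}$, $\zeta_\rho=-\frac\rho{ts}$, $\zeta_{\rho\rho}=-\frac1{ts}$. Using $-\rho^2=2ts\zeta-t^2-s^2$ we find
\[
\zeta_{tt}-\zeta_{\rho\rho}=\frac{2\zeta}{t^2},\qquad \zeta_t^2-\zeta_\rho^2=\frac1{s^2}-\frac{2\zeta}{ts}+\frac{\zeta^2}{t^2}+\frac{2ts\zeta-t^2-s^2}{t^2s^2}=\frac{\zeta^2-1}{t^2}.
\]
Therefore, for $R=\Phi(\zeta)$,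
\begin{equation}\label{eq:Rtt}
R_{tt}-R_{\rho\rho}=t^{-2}\bigl[(\zeta^2-1)\Phi''+2\zeta\Phi'\bigr],
\end{equation}
and $\Phi$ has to solve Legendre's equation $(\zeta^2-1)\Phi''+2\zeta\Phi'=\ell(\ell+1)\Phi$ with $\ell(\ell+1)=-m$. We take the root
\[
\ell=\frac{|\mu-1|-1}2\ge-\frac12,\qquad\text{for which}\qquad \ell(\ell+1)=\frac{(\mu-1)^2-1}4=-m,\qquad \kappa_*=1-\ell .
\]

\subsection{The Legendre function}

We need the solution that is regular at $\zeta=1$ with value $1$. This is the Legendre function $P_\ell(\zeta)={}_2F_1(-\ell,\ell+1;1;\frac{1-\zeta}2)$. We define it instead by Laplace's integral, from which all bounds can be read off: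
\begin{equation}\label{eq:laplace}
\Phi(\zeta)=\frac1\pi\int_0^\pi Z^\ell\,d\phi,\qquad Z=\zeta+\sqrt{\zeta^2-1}\cos\phi,\qquad\zeta\ge1 .
\end{equation}
Note that $Z\ge\zeta-\sqrt{\zeta^2-1}\ge\frac1{2\zeta}>0$. For $\mu=2$ we have $\ell=0$ and $\Phi=1$; for $\mu=4$ we have $\ell=1$ and $\Phi=\zeta$. A real number $\kappa$ is called \emph{admissible} if $|\Phi'(\zeta)|\le C\zeta^{-\kappa}$ on $[1,\infty)$.

\begin{lemma}\label{lem:Phi}
\begin{itemize}
\item[(i)] $\Phi$ is smooth on $[1,\infty)$, extends analytically to a neighborhood of $1$, satisfies $\Phi(1)=1$, solves Legendre's equation, and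
\begin{equation}\label{eq:Phiint}
(\zeta^2-1)\Phi'(\zeta)=\ell(\ell+1)\int_1^\zeta\Phi(\xi)\,d\xi .
\end{equation}
\item[(ii)] If $\mu\ne1$, every $\kappa\le\kappa_*$ is admissible. If $\mu=1$, every $\kappa<\kappa_*=\frac32$ is admissible.
\item[(iii)] If $\mu>2$, then $\Phi'(\zeta)\ge c\,\zeta^{-\kappa_*}$ on $[1,\infty)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The function $H(\zeta,w)=\frac1\pi\int_0^\pi(\zeta+w\cos\phi)^\ell d\phi$ is analytic for $|w|<\zeta$ and even in $w$, by the substitution $\phi\mapsto\pi-\phi$. So $\Phi(\zeta)=H(\zeta,\sqrt{\zeta^2-1})$ is smooth for $\zeta>1$. Near $(1,0)$ the power series of $H$ contains only even powers of $w$, and inserting $w^2=\zeta^2-1$ gives a function analytic near $\zeta=1$.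

Let $\zeta=\cosh\eta$, $\eta>0$, and $D=\partial_\eta^2+\coth\eta\,\partial_\eta+\sinh^{-2}\eta\,\partial_\phi^2$. From $Z=\cosh\eta+\sinh\eta\cos\phi$ we get
\begin{gather*}
DZ=Z+\cosh\eta+\frac{(\cosh^2\eta-1)\cos\phi}{\sinh\eta}=2Z,\\
Z_\eta^2+\frac{Z_\phi^2}{\sinh^2\eta}=(\sinh\eta+\cosh\eta\cos\phi)^2+\sin^2\phi=Z^2 .
\end{gather*}
Hence $DZ^\ell=2\ell Z^\ell+\ell(\ell-1)Z^\ell=\ell(\ell+1)Z^\ell$. We integrate over $\phi\in[0,\pi]$. The $\partial_\phi^2$ term drops out because $Z_\phi=0$ at both ends, and $(\partial_\eta^2+\coth\eta\,\partial_\eta)\Phi(\cosh\eta)=(\zeta^2-1)\Phi''+2\zeta\Phi'$. This is Legendre's equation. Its left side is $((\zeta^2-1)\Phi')'$, which gives \eqref{eq:Phiint}.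

(ii) We bound $\Phi$ and then use \eqref{eq:Phiint}. We have $Z\ge\zeta\cos^2\frac\phi2$: if $\cos\phi\ge0$ then $Z\ge\zeta$, and if $\cos\phi<0$ then $Z\ge\zeta(1+\cos\phi)=2\zeta\cos^2\frac\phi2$. If $\ell\ge0$, then $Z\le2\zeta$ gives $\Phi\le C\zeta^\ell$. If $-\frac12<\ell<0$, then $\Phi\le\zeta^\ell\frac1\pi\int_0^\pi\cos^{2\ell}\frac\phi2\,d\phi=C\zeta^\ell$, and the integral converges because $2\ell>-1$. If $\ell=-\frac12$, which is the case $\mu=1$, that integral diverges, and we give up a small power: for $0<\delta<\frac12$,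
\[
Z^{-1/2}=Z^{-1/2+\delta}Z^{-\delta}\le\zeta^{-1/2+\delta}\cos^{-1+2\delta}\tfrac\phi2\;(2\zeta)^\delta,
\]
so $\Phi\le C_\delta\zeta^{-1/2+2\delta}$. For $\zeta\ge2$ we have $\zeta^2-1\ge\frac34\zeta^2$, and since $\ell+1>0$, \eqref{eq:Phiint} gives $|\Phi'|\le C\zeta^{\ell-1}=C\zeta^{-\kappa_*}$ if $\mu\ne1$ and $|\Phi'|\le C_\delta\zeta^{-3/2+2\delta}$ if $\mu=1$. On $[1,2]$, $\Phi'$ is bounded by (i).

(iii) Here $\ell=\frac\mu2-1>0$. On $[0,\frac\pi2]$ we have $Z\ge\zeta$, so $\Phi\ge\frac12\zeta^\ell$, and \eqref{eq:Phiint} gives $\Phi'(\zeta)\ge\frac\ell2\frac{\zeta^{\ell+1}-1}{\zeta^2-1}$ for $\zeta>1$. The function $\frac{\zeta^{\ell+1}-1}{(\zeta^2-1)\zeta^{\ell-1}}$ is continuous and positive on $(1,\infty)$ with limits $\frac{\ell+1}2$ at $1$ and $1$ at $\infty$, so it is bounded below. The bound at $\zeta=1$ follows by continuity.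
\end{proof}

\subsection{The solution operators}

Let $R(t,s,\rho)=\Phi(\zeta)$. By \eqref{eq:Rtt}, Lemma~\ref{lem:Phi}(i) and the symmetry of $\zeta$ in $(t,s)$,
\begin{equation}\label{eq:R}
R_{tt}-R_{\rho\rho}=-\frac m{t^2}R,\qquad R_{ss}-R_{\rho\rho}=-\frac m{s^2}R,\qquad R_\rho=-\frac\rho{ts}\Phi'(\zeta).
\end{equation}
Since $R(t,s,t-s)=1$, differentiation in $t$ and in $s$ gives
\begin{equation}\label{eq:Rcone}
R_t+R_\rho=0\quad\text{and}\quad R_s-R_\rho=0\qquad\text{on }\rho=t-s .
\end{equation}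
For $s\ge1$ and continuous $h$ on $\mathbb R^3$ define, for $t>s$ and with $\rho=|x-y|$ in $\zeta$,
\begin{equation}\label{eq:W}
W_s[h](t,x)=\frac1{4\pi(t-s)}\int_{|x-y|=t-s}h(y)\,dS_y+\frac1{4\pi ts}\int_{|x-y|<t-s}\Phi'(\zeta)h(y)\,dy .
\end{equation}

\begin{lemma}\label{lem:W}
If $h$ is smooth, then $W=W_s[h]$ equals $\int_0^{t-s}RQ\,d\rho$. It is smooth for $t\ge s$ and satisfies $\square_mW=0$, $W|_{t=s}=0$, $W_t|_{t=s}=h$.
\end{lemma}

\begin{proof}
In polar coordinates around $x$,
\begin{equation}\label{eq:Wpolar}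
W=(t-s)M(x,t-s)+\frac1{ts}\int_0^{t-s}\Phi'(\zeta)\rho^2M(x,\rho)\,d\rho=\bigl[R\rho M\bigr]_{\rho=0}^{\rho=t-s}-\int_0^{t-s}R_\rho\,\rho M\,d\rho,
\end{equation}
which is $\int_0^{t-s}RQ\,d\rho$ after an integration by parts. The integrand is smooth near the closed domain of integration, so $W$ is smooth, and $W|_{t=s}=0$. Next, $W_t=Q(x,t-s)+\int_0^{t-s}R_tQ\,d\rho$, so $W_t|_{t=s}=h$ by \eqref{eq:Q}. We differentiate once more, and for $\Delta W=\int_0^{t-s}RQ_{\rho\rho}d\rho$ we integrate by parts twice, noting that $Q_\rho$ and $R_\rho$ vanish at $\rho=0$: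
\begin{align}
W_{tt}&=Q_\rho(x,t-s)+R_tQ\big|_{\rho=t-s}+\int_0^{t-s}R_{tt}Q\,d\rho,\nonumber\\
\Delta W&=Q_\rho(x,t-s)-R_\rho Q\big|_{\rho=t-s}+\int_0^{t-s}R_{\rho\rho}Q\,d\rho .\label{eq:DeltaW}
\end{align}
By \eqref{eq:R} and \eqref{eq:Rcone} the difference is $-mt^{-2}W$.
\end{proof}

For continuous $G$ on $[1,S)\times\mathbb R^3$ define
\begin{equation}\label{eq:L}
LG(t,x)=\int_1^tW_s[G(s,\cdot)](t,x)\,ds=L_0G(t,x)+\int_1^t\frac1{4\pi ts}\int_{|x-y|<t-s}\Phi'(\zeta)G(s,y)\,dy\,ds .
\end{equation}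
A \emph{zero-data weak solution} of $\square_mw=G$ on $[1,S)$ is a continuous $w$ with $\iint w\,\square_m\varphi=\iint G\varphi$ for all $\varphi\in C_c^\infty([1,S)\times\mathbb R^3)$.

\begin{proposition}\label{prop:L}
Let $G$ be continuous on $[1,S)\times\mathbb R^3$.
\begin{itemize}
\item[(i)] $LG$ is continuous, and for $1\le t\le S'<S$,
\begin{equation}\label{eq:local}
|LG(t,x)|\le C_{S'}\int_1^t(t-s)\sup_{|x-y|\le t-s}|G(s,y)|\,ds .
\end{equation}
If $G=0$ for $|y|>s$, then $LG=0$ for $|x|>t$.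
\item[(ii)] If $G$ is smooth, then $w=LG$ is smooth and $\square_mw=G$, $w(1)=w_t(1)=0$.
\item[(iii)] $LG$ is the unique zero-data weak solution of $\square_mw=G$ on $[1,S)$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Insert the first expression in \eqref{eq:Wpolar}, with the continuous function $M(s,x,\rho)$ built from $G(s,\cdot)$, into \eqref{eq:L}. This shows continuity. It also gives \eqref{eq:local}, because $1\le\zeta\le\frac{t^2+s^2}{2ts}\le S'$, so that $\Phi'(\zeta)$ is bounded. If $|x-y|\le t-s$ and $|y|\le s$, then $|x|\le t$, which gives the last statement.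

(ii) By Lemma~\ref{lem:W}, $w=\int_1^t\int_0^{t-s}RQ\,d\rho\,ds$ with $Q=Q(s,x,\rho)$ smooth, so $w$ is smooth. With $W=W_s[G(s,\cdot)]$ we get $w_t=\int_1^tW_t\,ds$ and $w_{tt}=G+\int_1^tW_{tt}\,ds$, hence $\square_mw=G+\int_1^t\square_mW\,ds=G$.

(iii) \emph{Existence.} Fix $S'<S$. Extend $G|_{[1,S']}$ to all times by $G(1,\cdot)$ and $G(S',\cdot)$, and mollify. This gives smooth $G_j\to G$ uniformly on compact subsets of $[1,S']\times\mathbb R^3$, and $LG_j\to LG$ in the same sense by \eqref{eq:local}. By (ii) and integration by parts, $\iint LG_j\,\square_m\varphi=\iint G_j\varphi$ for test functions supported in $t<S'$. Let $j\to\infty$, and recall that $S'<S$ is arbitrary.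

\emph{Uniqueness.} Let $w$ be continuous with $\iint w\,\square_m\varphi=0$ for all test functions. A continuous $w$ has no energy, so we argue by duality: given $\psi\in C_c^\infty((1,S)\times\mathbb R^3)$ we solve $\square_m\varphi=\psi$ backward in time with a test function $\varphi$. Then $\iint w\psi=0$ for all such $\psi$, and $w=0$. Extend $\psi$ by zero to $t\ge S$, let $Q(t,y,\rho)$ be built from $\psi(t,\cdot)$, and put, for $s\ge1$,
\[
\varphi(s,y)=\int_s^\infty\widetilde W\,dt,\qquad\widetilde W(t,s,y)=\int_0^{t-s}R(t,s,\rho)Q(t,y,\rho)\,d\rho .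
\]
Writing $t=s+\nu$ gives $\varphi=\int_0^\infty\int_0^\nu R(s+\nu,s,\rho)Q(s+\nu,y,\rho)\,d\rho\,d\nu$, where the domain is independent of $(s,y)$ and only bounded $\nu$ contribute. So $\varphi$ is smooth. It vanishes for $s$ above the time support of $\psi$, and for large $|y|$ because only bounded $\rho$ occur. Thus $\varphi\in C_c^\infty([1,S)\times\mathbb R^3)$. Now $\widetilde W_s=-Q(t,y,t-s)+\int_0^{t-s}R_sQ\,d\rho$ and
\[
\widetilde W_{ss}=Q_\rho(t,y,t-s)-R_sQ\big|_{\rho=t-s}+\int_0^{t-s}R_{ss}Q\,d\rho ,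
\]
while $\Delta_y\widetilde W$ is given by \eqref{eq:DeltaW}. By \eqref{eq:R} and \eqref{eq:Rcone}, $\widetilde W_{ss}-\Delta_y\widetilde W=-ms^{-2}\widetilde W$. Since $\widetilde W|_{t=s}=0$ and $\widetilde W_s|_{t=s}=-\psi(s,y)$, we get $\varphi_s=\int_s^\infty\widetilde W_s\,dt$ and $\varphi_{ss}=\psi+\int_s^\infty\widetilde W_{ss}\,dt$. Hence $\varphi_{ss}-\Delta\varphi+ms^{-2}\varphi=\psi$.
\end{proof}

Let $e=\varepsilon u_0+\varepsilon(t-1)v_1$, which has the right data, and define the \emph{free solution} $v^0=e-L[\square_me]$. By Proposition~\ref{prop:L}, $v^0$ is smooth, $\square_mv^0=0$, $v^0(1)=\varepsilon u_0$, $v^0_t(1)=\varepsilon v_1$. Since $e$ is supported in $|x|\le1$, $v^0$ vanishes for $|x|>t$. As $v^0/\varepsilon$ does not depend on $\varepsilon$, we have $|v^0|+|v^0_t|\le C\varepsilon$ for $1\le t\le2$.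

\begin{corollary}\label{cor:duhamel}
A continuous $u$ is a weak solution on $[1,S)$ of \eqref{eq:epd} with nonlinearity $f$ if and only if $v=t^{\mu/2}u$ solves the Duhamel integral equation
\begin{equation}\label{eq:duhamel}
v=v^0+LG_v\qquad\text{on }[1,S)\times\mathbb R^3 .
\end{equation}
\end{corollary}

\begin{proof}
Integration by parts shows that $\iint v^0\,\square_m\psi$ equals the data term in \eqref{eq:weakv}. So \eqref{eq:weakv} says that $v-v^0$ is a zero-data weak solution of $\square_mw=G_v$. Apply Lemma~\ref{lem:red} and Proposition~\ref{prop:L}(iii).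
\end{proof}

\section{The main estimate}\label{sec:est}

Let $L^+$ be the operator \eqref{eq:L} with $\Phi'$ replaced by $|\Phi'|$, acting on nonnegative Borel functions. It is additive and monotone, and $|LG|\le L^+g$ whenever $|G|\le g$. In this section $a$ is any number larger than $2$.

\begin{proposition}\label{prop:main}
Let $a>2$, $b\in\mathbb R$, $\theta=\theta_b$, $\vartheta=\vartheta_b$, and let $\kappa$ be admissible with $\kappa+\theta<a+1$. For $0<|x|\le t$,
\begin{equation}\label{eq:main}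
L^+g_{a,b}(t,x)\le\frac Ct\Bigl[(1+T)^{2-a}\vartheta(T)+(1+T)^{-\kappa}A(T)\Bigr],\qquad A(\xi)=1+\int_0^\xi(1+\lambda)^{\kappa-a+1}\vartheta(\lambda)\,d\lambda .
\end{equation}
\end{proposition}

The first term is the bound of the cone estimate. In the second, $t^{-1}(1+T)^{-\kappa}$ is the profile of a free solution, and $A(T)$ adds up the amplitudes with which the parts of the source at radii $\lambda\lesssim T$ emit that profile.

\begin{proof}
By Lemma~\ref{lem:cone} it suffices to bound the tail term.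

\emph{Step 1: the kernel.} The size of $\zeta$ is governed by $\tau=t-\rho$, where $\rho=|x-y|$; this is the time at which the backward light cone from $(t,x)$ passes over the point $y$. In the tail $s\le\tau\le t$. Since $t^2-\rho^2=\tau(t+\rho)\in[t\tau,2t\tau]$ and $s^2\le t\tau$,
\begin{equation}\label{eq:zeta}
\frac\tau{2s}\le\zeta\le\frac{3\tau}{2s}.
\end{equation}
So $|\Phi'(\zeta)|\le C\tau^{-\kappa}s^\kappa$ for either sign of $\kappa$. This bound is a product, and the $s$-integration can be done first. Using polar coordinates around $x$, formula \eqref{eq:radial} and Fubini's theorem, the tail term is at most $\frac CtJ$, where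
\[
J=\iint_{\mathcal E}\frac{t-\tau}r\,\tau^{-\kappa}\lambda\,h(\tau,\lambda)\,d\lambda\,d\tau,\qquad h(\tau,\lambda)=\int_{\max(1,\lambda)}^\tau s^{\kappa-1-a}(1+s-\lambda)^{-b}ds,
\]
and $\mathcal E$ is the set where $1\le\tau\le t$, $\lambda\le\tau$ and $|\tau-T|\le\lambda\le r+t-\tau$. On $\mathcal E$ we have $T-\tau\le\lambda\le\tau$, so $\tau\ge T/2$.

\emph{Step 2: two bounds for $h$.} We claim that
\begin{align}
h(\tau,\lambda)&\le C(1+\lambda)^{\kappa-1-a}\vartheta(\lambda)&&\text{on }\mathcal E,\label{eq:h1}\\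
h(\tau,\lambda)&\le C\tau^{\kappa-1-a}\vartheta(T)&&\text{if }\tau\ge\max(1,2T),\ \tau-T\le\lambda\le\tau .\label{eq:h2}
\end{align}
For \eqref{eq:h1} let $\lambda_*=\max(1,\lambda)\sim1+\lambda$ and extend the integration to $[\lambda_*,\infty)$. On $[\lambda_*,2\lambda_*]$ we have $s\sim\lambda_*$ and $0\le s-\lambda\le2\lambda+2$, so by \eqref{eq:vartheta} this part is at most $C\lambda_*^{\kappa-1-a}\vartheta(\lambda)$. For $s\ge2\lambda_*$ we have $\frac s2\le1+s-\lambda\le2s$. Since $-b\le\theta-1$, we have $\kappa-a-b\le\kappa+\theta-a-1<0$; this is the only use of the hypothesis $\kappa+\theta<a+1$. Hence this part is at most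
\[
C\int_{2\lambda_*}^\infty s^{\kappa-1-a-b}ds\le C\lambda_*^{\kappa-a-b}\le C\lambda_*^{\kappa-1-a+\theta}\le C\lambda_*^{\kappa-1-a}\vartheta(\lambda).
\]
In \eqref{eq:h2} we have $\lambda\ge\tau/2$, so $s\sim\tau$ and $0\le s-\lambda\le T$ in the integral, and \eqref{eq:vartheta} applies. The point of \eqref{eq:h2} is that $\vartheta$ is evaluated at $T$ and not at $\lambda$, which may be much larger.

\emph{Step 3: $A(2\xi)\le CA(\xi)$.} The integrand $j(\lambda)$ of $A$ satisfies $j(2\lambda)\le Cj(\lambda)$, by $1+\lambda\le1+2\lambda\le2(1+\lambda)$ and \eqref{eq:vartheta}. So $\int_0^{2\xi}j\,d\lambda=2\int_0^\xi j(2\lambda)\,d\lambda\le C\int_0^\xi j\,d\lambda$.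

\emph{Step 4: the case $r\ge t/2$.} Here $\frac{t-\tau}r\le2$, and we split $\mathcal E$ at $\tau=2T$. In the part $\tau\le2T$ we have $1+T\le\tau+2\tau$ and $\tau\le2T$, so $\tau\sim1+T$; also $\lambda\le2T$. For fixed $\lambda$, the condition $|\tau-T|\le\lambda$ confines $\tau$ to an interval of length $2\lambda$. By \eqref{eq:h1} and Step 3 this part is at most
\[
C(1+T)^{-\kappa}\int_0^{2T}2\lambda(1+\lambda)^{\kappa-a}\vartheta(\lambda)\,d\lambda\le C(1+T)^{-\kappa}A(2T)\le C(1+T)^{-\kappa}A(T).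
\]
In the part $\tau\ge\max(1,2T)$, $\lambda$ lies in $[\tau-T,\tau]$, an interval of length $T$. By \eqref{eq:h2}, $a>1$ and $\max(1,2T)\ge\frac12(1+T)$, this part is at most
\[
CT\vartheta(T)\int_{\max(1,2T)}^\infty\tau^{-\kappa}\cdot\tau\cdot\tau^{\kappa-1-a}d\tau\le CT\max(1,2T)^{1-a}\vartheta(T)\le C(1+T)^{2-a}\vartheta(T).
\]

\emph{Step 5: the case $r<t/2$.} Now $t<2T$, $1+T\sim t$ and $\tau\in[t/4,t]$, so $\tau^{-\kappa}\le C(1+T)^{-\kappa}$. The factor $\frac1r$ may be large and has to be canceled. In terms of $\rho=t-\tau$, the conditions $|r-\rho|\le\lambda\le r+\rho$ are the triangle inequalities for $r,\rho,\lambda$, so they are equivalent to $|r-\lambda|\le\rho\le r+\lambda$. Moreover $\int_{|r-\lambda|}^{r+\lambda}\frac\rho r\,d\rho=2\lambda$. By \eqref{eq:h1}, $\lambda\le t<2T$ and Step 3,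
\[
J\le C(1+T)^{-\kappa}\int_0^{2T}2\lambda(1+\lambda)^{\kappa-a}\vartheta(\lambda)\,d\lambda\le C(1+T)^{-\kappa}A(T).\qedhere
\]
\end{proof}

Which term of \eqref{eq:main} dominates depends on the sign of $a-2-\theta_b-\kappa$.

\begin{corollary}\label{cor:three}
Let $a,b,\kappa$ be as in Proposition~\ref{prop:main}, and let $G$ be continuous on $[1,S)\times\mathbb R^3$ with $|G|\le g_{a,b}$. Then for $|x|\le t<S$, with $C$ independent of $S$:
\begin{itemize}
\item[(i)] if $b\ne1$ and $\kappa<a-2-\theta_b$, then $|LG|\le Ct^{-1}(1+T)^{-\kappa}$;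
\item[(ii)] if $\kappa>a-2-\theta_b$, then $|LG|\le Ct^{-1}(1+T)^{2-a}\vartheta_b(T)$;
\item[(iii)] if $b<1$ and $\kappa=a-2-\theta_b$, then $|LG|\le Ct^{-1}(1+T)^{-\kappa}\log(2+T)$.
\end{itemize}
If $|G|\le\sum_jc_jg_{a,b_j}$ is a finite sum with $c_j\ge0$ and each $b_j$ satisfies the hypotheses, then $|LG|$ is bounded by the corresponding sum. In {\rm(i)} and {\rm(iii)} the condition $\kappa+\theta_b<a+1$ is automatic.
\end{corollary}

\begin{proof}
The value $LG(t,x)$ involves only $s\le t$, and $|LG|\le\sum_jc_jL^+g_{a,b_j}$. So \eqref{eq:main} applies for $x\ne0$, and the bounds extend to $x=0$ because $LG$ and the bounds are continuous. Let $\nu=\kappa-a+2+\theta_b$. For $b\ne1$ the integrand of $A$ is $(1+\lambda)^{\nu-1}$. In (i), $\nu<0$ and $A$ is bounded. In (iii), $\nu=0$ and $A(T)=1+\log(1+T)\le C\log(2+T)$. In both cases the first term of \eqref{eq:main} is $(1+T)^{-\kappa+\nu}\le(1+T)^{-\kappa}$. In (ii), $\nu>0$. If $b\ne1$, then $A(T)\le C(1+T)^\nu=C(1+T)^{\kappa-a+2}\vartheta_b(T)$.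 If $b=1$, then $\theta_b=0$, and the monotonicity of $\vartheta_b$ gives $A(T)\le1+\vartheta_b(T)(1+T)^\nu/\nu$, which obeys the same bound.
\end{proof}

The free solution is estimated by turning the data into a source that acts for a short time.

\begin{lemma}\label{lem:free}
For every admissible $\kappa$, $|v^0|\le C\varepsilon t^{-1}(1+T)^{-\kappa}$ for $|x|\le t$.
\end{lemma}

\begin{proof}
For $t\le2$ the weight is comparable to $1$ and $|v^0|\le C\varepsilon$. Let $\chi\in C^\infty(\mathbb R)$ with $\chi=0$ for $t\le\frac54$ and $\chi=1$ for $t\ge\frac32$. Then $\chi v^0$ is smooth, vanishes near $t=1$, and $\square_m(\chi v^0)=F:=2\chi'v_t^0+\chi''v^0$. By Proposition~\ref{prop:L}(iii), $\chi v^0=LF$. The function $F$ is $O(\varepsilon)$ and supported in $\{s\le2,\ |y|\le s\}$, where $g_{a',2}$ is bounded below for any fixed $a'$. So $|F|\le C\varepsilon g_{a',2}$. Choose $a'>\max(2,\kappa+2)$ and apply Corollary~\ref{cor:three}(i) with $b=2$, $\theta_b=0$. This gives the bound for $t\ge\frac32$.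
\end{proof}

\section{Global existence and uniqueness}\label{sec:global}

From now on $a$ is given by \eqref{eq:params}. For $q\in\mathbb R$ and $1<S\le\infty$ let $X_{q,S}$ be the space of continuous functions $v$ on $[1,S)\times\mathbb R^3$ that vanish for $|x|>t$ and have finite norm
\[
\|v\|=\sup_{|x|\le t<S}t\,(1+T)^q|v(t,x)| .
\]
The weight is locally bounded below, so convergence in norm implies locally uniform convergence, and $X_{q,S}$ is a Banach space.

\begin{proposition}\label{prop:contr}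
Let $f(0)=0$ and let $f$ satisfy \eqref{eq:lip}. Let $q\ge-1-\frac\mu2$, $1<S\le\infty$ and $C_0,C_1,\Lambda>0$. Suppose that
\begin{itemize}
\item[(F)] $\|v^0\|\le C_0\varepsilon$;
\item[(N)] $\|LG\|\le C_1\Lambda$ for every continuous $G$ on $[1,S)\times\mathbb R^3$ with $|G|\le g_{a,pq}$.
\end{itemize}
If $2^{1+|q|}C_0\varepsilon\le1$ and $C_1K\Lambda(4C_0\varepsilon)^{p-1}\le\frac12$, then \eqref{eq:duhamel} has a solution $v\in X_{q,S}$ with $\|v\|\le2C_0\varepsilon$. The function $u=t^{-\mu/2}v$ is a weak solution on $[1,S)$ with $|u|\le1$. It satisfies $u(1,x)=\varepsilon u_0(x)$, and its one-sided derivative $\partial_tu(1,x)$ exists and equals $\varepsilon u_1(x)$.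
\end{proposition}

\begin{proof}
Let $\mathcal B$ be the closed ball of radius $\delta=2C_0\varepsilon$ in $X_{q,S}$. We first check that $G_v$ is defined for $v\in\mathcal B$. If $q\ge0$, then $t^{-\mu/2}|v|\le\delta$. If $q<0$, then $1+T\le2t$ gives $t^{-\mu/2}|v|\le\delta\,2^{|q|}t^{-1-\mu/2-q}\le\delta\,2^{|q|}$. In both cases $t^{-\mu/2}|v|\le1$. So for $v,w\in\mathcal B$ the function $G_v$ is continuous, vanishes for $|x|>t$, and \eqref{eq:lip} gives
\[
|G_v|\le K\delta^pg_{a,pq},\qquad|G_v-G_w|\le Kt^{-\mu(p-1)/2}|v-w|(|v|+|w|)^{p-1}\le K(2\delta)^{p-1}\|v-w\|\,g_{a,pq}.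
\]
Let $\Psi v=v^0+LG_v$, which is continuous and vanishes for $|x|>t$ by Proposition~\ref{prop:L}(i). By (F), (N) and linearity, $\|\Psi v\|\le\frac\delta2+C_1K\Lambda\delta^p\le\delta$ and $\|\Psi v-\Psi w\|\le C_1K\Lambda(2\delta)^{p-1}\|v-w\|\le\frac12\|v-w\|$. The contraction mapping principle gives a fixed point $v\in\mathcal B$, and $u$ is a weak solution by Corollary~\ref{cor:duhamel}. By \eqref{eq:local}, $|v-v^0|\le C(t-1)^2$ near $t=1$. So $v(1)=\varepsilon u_0$ and $v_t(1)=\varepsilon v_1$ pointwise, hence $u_t(1)=\varepsilon v_1-\frac\mu2\varepsilon u_0=\varepsilon u_1$.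
\end{proof}

Uniqueness needs neither smallness nor decay, only the finite domain of dependence in \eqref{eq:local}.

\begin{lemma}\label{lem:unique}
Let $u,\tilde u$ be weak solutions on $[1,S)$ with the same data, either for $f=|\cdot|^p$, or for $f$ as in Theorem~\ref{thm:compl}(a) with $|u|,|\tilde u|\le1$. Then $u=\tilde u$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:duhamel}, $d=v-\tilde v$ equals $L(G_v-G_{\tilde v})$. Fix $1<S'<S$ and $\rho_0>S'$. On the compact set $\{1\le t\le S',\ |x|\le\rho_0-t\}$ both solutions are bounded, so \eqref{eq:lip} gives $|G_v-G_{\tilde v}|\le C|d|$ there. If $|x|\le\rho_0-t$ and $|x-y|\le t-s$, then $|y|\le\rho_0-s$. By \eqref{eq:local}, the continuous function $D(t)=\sup_{|x|\le\rho_0-t}|d(t,x)|$ satisfies $D(t)\le C\int_1^tD(s)\,ds$ on $[1,S']$, with $C$ depending on $S'$, $\rho_0$ and the solutions. Gronwall's inequality gives $D=0$, and $S',\rho_0$ are arbitrary.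
\end{proof}

It remains to choose $q$. Condition (F) limits $q$ to $q\le\kappa$ with $\kappa$ admissible. When $\mu<\frac{14}5$ there is room to have $pq>1$, as in Section~\ref{sec:mu2}. When $\mu\ge\frac{14}5$ there may be none, and the choice $q=\kappa_*$ closes through the second identity in \eqref{eq:ident}, as in Section~\ref{sec:mu4}.

\begin{proof}[Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:compl}(a),(b)]
We verify (F) and (N) with $S=\infty$ and $\Lambda=1$. Then Proposition~\ref{prop:contr} gives, for small $\varepsilon$ and for either type of $f$, a global solution supported in $|x|\le t$, the bound $\|v\|\le2C_0\varepsilon$ is \eqref{eq:decay}, and Lemma~\ref{lem:unique} gives uniqueness. All $q$ below satisfy $q>0$ or $q=2-\frac\mu2$, so $q\ge-1-\frac\mu2$.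

\emph{Case I: $0<\mu<\frac{14}5$ and $p>p_s(3+\mu)$.} Here $\gamma<0$, so $p(a-2)>1$ by \eqref{eq:ident}, and in particular $a>2$. Also $p\kappa_*>1$. For $\mu\le1$ this holds because $\kappa_*>1$. For $1<\mu<\frac{14}5$ we have $\kappa_*=2-\frac\mu2>\frac35$ and $p>\frac53$ by \eqref{eq:pcrit}. Hence $\frac1p<q_*=\min(\kappa_*,a-2)$. For Theorem~\ref{thm:main}, let $q\in(\frac1p,q_*)$ be given and choose $\kappa\in(q,\kappa_*)$ with $\kappa\ne a-2$. For Theorem~\ref{thm:compl}(b), where $\mu\ne1$ and $\kappa_*\ne a-2$, let $q=q_*$ and $\kappa=\kappa_*$. In both situations $\kappa$ is admissible by Lemma~\ref{lem:Phi}(ii), and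
\[
b=pq>1,\qquad\theta_b=0,\qquad\vartheta_b=1,\qquad\kappa\le\tfrac32<a+1,\qquad\kappa\ne a-2,\qquad q\le\min(\kappa,a-2).
\]
Corollary~\ref{cor:three}(i) or (ii) gives $|LG|\le Ct^{-1}(1+T)^{-\min(\kappa,a-2)}$, which implies (N). Lemma~\ref{lem:free} gives (F).

\emph{Case II: $\mu\ge\frac{14}5$ and $p>\frac53$.} Take $q=\kappa=\kappa_*=2-\frac\mu2\le\frac35$, which is admissible, so (F) holds by Lemma~\ref{lem:free}. We have
\[
a-2>\tfrac23\bigl(1+\tfrac\mu2\bigr)-1=\tfrac{\mu-1}3\ge\tfrac35\ge\kappa .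
\]
So $a>2$ and $q=q_*$, which settles Theorem~\ref{thm:compl}(b) in this case once (N) is shown. If $p\kappa>1$, Corollary~\ref{cor:three}(i) applies with $b=p\kappa$ and $\theta_b=0$, and gives (N). If $p\kappa\le1$, let $b=p\kappa-\delta$, with $\delta=0$ when $p\kappa<1$ and $0<\delta<3p-5$ when $p\kappa=1$; the shift avoids the logarithm at $b=1$. Then $g_{a,p\kappa}\le g_{a,b}$, $b<1$ and $\theta_b=1-b$, and by \eqref{eq:ident}
\begin{equation}\label{eq:fujita}
a-2-\theta_b-\kappa=a+(p-1)\kappa-3-\delta=3p-5-\delta>0 .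
\end{equation}
Corollary~\ref{cor:three}(i) gives (N). By \eqref{eq:pcrit}, Cases I and II are (A2) and (A1).
\end{proof}

\begin{remark}
At $(\mu,p)=(\frac{14}5,\frac53)$ one has $\frac1p=\kappa_*=a-2=\frac35$. The three curves $p(a-2)=1$, $p\kappa_*=1$ and $p=\frac53$ that separate the cases of the proof meet at this point. The exceptions in Theorem~\ref{thm:compl}(b) come from the two borderline integrals: for $\mu=1$ Lemma~\ref{lem:Phi}(ii) does not reach $\kappa_*$, and for $\kappa=a-2$, $b>1$ the function $A(T)$ equals $1+\log(1+T)$.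
\end{remark}

\section{Optimality of the decay rate}\label{sec:lower}

For $\mu>2$ the tail of the kernel is positive, so the bounds can be reversed. The rate $\kappa_*$ is already attained by the free solution. The rate $a-2$ is produced by the first iterate, from the part of the source in a shell of unit thickness near the cone.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
By Lemma~\ref{lem:Phi}(iii), $L$ and $W_1$ are positive operators. Since $u_0=0$, the function $\varepsilon W_1[u_1]$ solves $\square_mW=0$ with the data of $v^0$ (Lemma~\ref{lem:W}), so their difference is a zero-data weak solution with source $0$, and $v^0=\varepsilon W_1[u_1]\ge0$ by Proposition~\ref{prop:L}(iii).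

Let $T\ge2$ and $|y|<1$. Then $|x-y|<r+1\le t-1$, so the support of $u_1$ lies in the domain of the tail integral in \eqref{eq:W}. Moreover $\tau=t-|x-y|\in[T-1,T+1]$, so $\tau\sim1+T$, and $\zeta\sim1+T$ by \eqref{eq:zeta} with $s=1$. Lemma~\ref{lem:Phi}(iii) and $\int u_1dy>0$ give
\begin{equation}\label{eq:v0low}
v^0(t,x)\ge c\,\varepsilon t^{-1}(1+T)^{-\kappa_*}\qquad(T\ge2).
\end{equation}

Since $G_v\ge0$, we have $v=v^0+LG_v\ge v^0\ge0$. Hence $G_v\ge s^{-\mu(p-1)/2}(v^0)^p$, and \eqref{eq:v0low} gives $G_v(s,y)\ge c\,\varepsilon^ps^{-a}\mathbf 1_{2\le s-|y|\le3}$. This minorant is radial. Let $T\ge8$ and $r>0$. We keep only the cone term and use \eqref{eq:L0rad}. The rectangle $T\le\alpha\le t+r$, $2\le\beta\le3$ lies in $\mathcal D$, because $\beta\le3\le T$ and $s=\frac{\alpha+\beta}2\ge5$. On it $\lambda\ge\frac{\alpha-3}2\ge\frac5{16}\alpha$, as $\alpha\ge8$, and $s\le\alpha$. Therefore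
\[
LG_v(t,x)\ge L_0G_v(t,x)\ge\frac{c\,\varepsilon^p}r\int_T^{t+r}\alpha^{1-a}d\alpha .
\]
Recall from Section~\ref{sec:global} that $a>2$. If $r\ge t/2$, then $T\le r$ and $t+r=T+2r\ge3T$, so the integral is at least $cT^{2-a}\ge c(1+T)^{2-a}$, and $\frac1r\ge\frac1t$. If $r<t/2$, the integral is at least $2r(t+r)^{1-a}\ge c\,r\,t^{-1}t^{2-a}$, and $t\sim1+T$. In both cases $LG_v\ge c\,\varepsilon^pt^{-1}(1+T)^{2-a}$, and this extends to $r=0$ by continuity. Adding \eqref{eq:v0low} and multiplying by $t^{-\mu/2}$ gives the lower bound. For fixed $\varepsilon$ it is at least $c_\varepsilon t^{-1-\mu/2}(1+T)^{-q_*}$, so \eqref{eq:decay} fails for every $q>q_*$ as $T\to\infty$.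
\end{proof}

\section{Lower bounds for the lifespan}\label{sec:life}

For $p\le p_{crit}(3,\mu)$ the estimate (N) holds only with a factor $\Lambda$ that grows with the final time $S$, and $S$ is chosen as large as the smallness condition allows. In both parts of Theorem~\ref{thm:life}, the hypothesis $p>1+\frac2{\mu+2}$ is equivalent to $a>2$. Here $f=|\cdot|^p$.

\begin{proof}[Proof of Theorem~\ref{thm:life}(b)]
Take $q=\kappa=\kappa_*=2-\frac\mu2$, which is admissible since $\mu>1$, so (F) holds. Let $b=p\kappa<1$, so $\theta_b=1-b$. The computation in \eqref{eq:fujita} with $\delta=0$ gives $a-2-\theta_b-\kappa=3p-5\le0$, and therefore $a+1-\theta_b-\kappa=3p-2>0$. If $p<\frac53$, Corollary~\ref{cor:three}(ii) gives $|LG|\le Ct^{-1}(1+T)^{2-a+\theta_b}=Ct^{-1}(1+T)^{-\kappa}(1+T)^{5-3p}$. If $p=\frac53$, part (iii) applies. Since $T<S$, (N) holds with $\Lambda=(1+S)^{5-3p}$ and $\Lambda=\log(2+S)$ respectively, and with $C_1$ independent of $S$. Proposition~\ref{prop:contr} gives a solution on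 $[1,S)$ if $\varepsilon$ is small and $\varepsilon^{p-1}\Lambda\le c_0$, for a fixed $c_0>0$. Choosing $S$ with $\varepsilon^{p-1}\Lambda=c_0$ gives $1+S=(c_0\varepsilon^{-(p-1)})^{1/(5-3p)}$ and $2+S=\exp(c_0\varepsilon^{-2/3})$, which imply the stated bounds for small $\varepsilon$.
\end{proof}

In the Strauss case the natural weight is $q=a-2$. Proposition~\ref{prop:contr} would then require $\varepsilon^{p-1}\vartheta_{pq}(S)\le c_0$. This wastes information. The free solution decays faster than the weight, like $(1+T)^{-\kappa}$ with $p\kappa>1$, so its contribution to the source causes no loss, and only the correction $w=v-v^0$, of size $\varepsilon^p$, suffers the loss. Solving for $w$ replaces $\varepsilon^{p-1}$ by $\varepsilon^{p(p-1)}$.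

\begin{proof}[Proof of Theorem~\ref{thm:life}(a)]
Let $q=a-2>0$. Since $\gamma\ge0$, \eqref{eq:ident} gives $pq=1-\frac\gamma2\le1$. Since $p\kappa_*>1$, Lemma~\ref{lem:Phi}(ii) provides an admissible $\kappa\le\kappa_*$ with $p\kappa>1$, and then $\kappa>q$. We look for a fixed point of $\Psi w=LG_{v^0+w}$ in $X_{q,S}$. Let $b'=(p-1)\kappa+q>0$. We use $|\xi+\xi'|^p\le C(|\xi|^p+|\xi'|^p)$, the bound
\[
\bigl||v^0+w|^p-|v^0+w'|^p\bigr|\le C|w-w'|\bigl(|v^0|^{p-1}+|w|^{p-1}+|w'|^{p-1}\bigr),
\]
which follows from \eqref{eq:lip}, and Lemma~\ref{lem:free}. They give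
\begin{align*}
|G_{v^0+w}|&\le C\varepsilon^pg_{a,p\kappa}+C\|w\|^pg_{a,pq},\\
|G_{v^0+w}-G_{v^0+w'}|&\le C\|w-w'\|\bigl[\varepsilon^{p-1}g_{a,b'}+(\|w\|^{p-1}+\|w'\|^{p-1})g_{a,pq}\bigr].
\end{align*}
Corollary~\ref{cor:three}(ii) applies with each $b\in\{p\kappa,pq,b'\}$. Indeed $\kappa>a-2\ge a-2-\theta_b$, and $b>0$ gives $\theta_b<1$, so $\kappa+\theta_b<\frac52<a+1$. Its bound is the weight $t^{-1}(1+T)^{-q}$ times $\vartheta_b(T)\le\vartheta_b(S)$, and $\vartheta_{p\kappa}=1$. Thus, with $C_2$ independent of $S$,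
\begin{align*}
\|\Psi w\|&\le C_2\bigl(\varepsilon^p+\|w\|^p\vartheta_{pq}(S)\bigr),\\
\|\Psi w-\Psi w'\|&\le C_2\bigl(\varepsilon^{p-1}\vartheta_{b'}(S)+(\|w\|^{p-1}+\|w'\|^{p-1})\vartheta_{pq}(S)\bigr)\|w-w'\| .
\end{align*}
On the ball $\|w\|\le2C_2\varepsilon^p$, the map $\Psi$ is a contraction into the ball with constant $\frac12$ provided that
\begin{equation}\label{eq:cond}
\varepsilon^{p(p-1)}\vartheta_{pq}(S)\le c_0:=\tfrac14(2C_2)^{-p}\qquad\text{and}\qquad C_2\,\varepsilon^{p-1}\vartheta_{b'}(S)\le\tfrac14 .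
\end{equation}
Then $v=v^0+w$ solves \eqref{eq:duhamel}, and Corollary~\ref{cor:duhamel} gives a weak solution on $[1,S)$. We choose $S$ with equality in the first condition and check the second for small $\varepsilon$.

If $p<p_s(3+\mu)$, then $1-pq=\frac\gamma2>0$, and we choose $(1+S)^{1-pq}=c_0\varepsilon^{-p(p-1)}$, so $S\ge c\,\varepsilon^{-2p(p-1)/\gamma}$ for small $\varepsilon$. If $b'\ge1$, then $\vartheta_{b'}(S)\le C\log(2+S)\le C\log\frac1\varepsilon$, and $\varepsilon^{p-1}\vartheta_{b'}(S)\to0$. If $b'<1$, then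
\[
\varepsilon^{p-1}(1+S)^{1-b'}=C\varepsilon^{(p-1)\left[1-p(1-b')/(1-pq)\right]}.
\]
The exponent is positive if and only if $1-pq>p-p(p-1)\kappa-pq$, that is $p(p-1)\kappa>p-1$, which is $p\kappa>1$. So this quantity also tends to $0$.

If $p=p_s(3+\mu)$, then $pq=1$ and $\vartheta_{pq}(S)=\log(2+S)$. Also $b'>\frac{p-1}p+\frac1p=1$, so $\vartheta_{b'}=1$ and the second condition in \eqref{eq:cond} holds for small $\varepsilon$. We choose $\log(2+S)=c_0\varepsilon^{-p(p-1)}$, so $S\ge\exp(\frac{c_0}2\varepsilon^{-p(p-1)})$ for small $\varepsilon$.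
\end{proof}

\begin{thebibliography}{9}
\bibitem{LXY} Qianqian Li, Qiao Xin, Huicheng Yin, \emph{Global small data radial symmetric solutions of 3D semilinear Euler-Poisson-Darboux equations}, arXiv:2608.29258 (2026).
\end{thebibliography}
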